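\title{Blockades with no transversal triangle and no linear-by-polynomial pure pair}

\begin{abstract}
Let $B_1,B_2,B_3$ be disjoint sets of $n$ vertices in a graph, and suppose that no triangle has one vertex in each. We ask how large a complete or anticomplete pair $X\subseteq B_i$, $Y\subseteq B_j$ ($i\ne j$) is forced. For every fixed $\delta\in(0,\frac12]$ one can have $|X|\ge \frac12 n^{1-\delta}$ and $|Y|\ge\frac14n^{\delta}$. We show that one cannot have $|X|$ linear and $|Y|$ polynomial in $n$, which answers a question posed by Scott, Seymour and Spirkl. It follows that an ordered graph has the analogous linear-by-polynomial property if and only if it has at most two vertices. The counterexample is a random sample from an explicit product construction, analyzed with an exponential-moment bound for random boxes and with relative entropy.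
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite, without loops or parallel edges. Two disjoint sets $X,Y\subseteq V(G)$ are \emph{complete} if every vertex of $X$ is adjacent to every vertex of $Y$, and \emph{anticomplete} if no vertex of $X$ has a neighbor in $Y$; in either case $X,Y$ is a \emph{pure pair}. A \emph{blockade} in $G$ is a sequence $\mathcal{B}=(B_1,\dots,B_k)$ of pairwise disjoint nonempty subsets of $V(G)$, its \emph{blocks}, and its \emph{width} is the smallest cardinality of a block. An induced subgraph of $G$ is \emph{$\mathcal{B}$-transversal} if it has exactly one vertex in each block and no other vertices. An \emph{ordered graph} is a graph $H$ with a linear ordering $v_1,\dots,v_k$ of its vertices, and an \emph{ordered $\mathcal{B}$-transversal copy} of $H$ is a $\mathcal{B}$-transversal induced subgraph $J$ for which there is an isomorphism $\phi$ from $H$ to $J$ with $\phi(v_i)\in B_i$ for all $i$. By a \emph{pure pair of $\mathcal{B}$} we mean a pure pair $X,Y$ with $X\subseteq B_i$ and $Y\subseteq B_j$ for some $i\neq j$. Edges inside a block play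 no role in these notions.

A large pure pair of $\mathcal{B}$ is a place where the adjacency between two blocks offers no choice, so it is the natural obstruction to embedding $H$ one vertex per block. The following theorem says that, at polynomial scale, it is the only one.

\begin{theorem}[Erd\H{o}s, Hajnal and Pach]\label{thm:ehp}
For every ordered graph $H$ with $k$ vertices there are $c,\varepsilon>0$ such that every blockade $\mathcal{B}=(B_1,\dots,B_k)$ in a graph has either an ordered $\mathcal{B}$-transversal copy of $H$ or a pure pair $X,Y$ with $|X|,|Y|\ge\varepsilon W^c$, where $W$ is the width of $\mathcal{B}$.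
\end{theorem}

Can one of the two sets be taken of linear size? With no hypothesis at all there is a pure pair of sizes at least $W/2$ and $1$: take a vertex of $B_1$ together with its neighbors or its non-neighbors in $B_2$. If $k=2$ and there is no ordered transversal copy of $H$, then $B_1,B_2$ is itself a pure pair. The next case is $k=3$, where for the triangle $K_3$ the ordering is irrelevant. The following question was posed in \cite{SSS}.

\medskip\noindent\textbf{Question.} \emph{Are there $c,\varepsilon>0$ such that every blockade $\mathcal{B}=(B_1,B_2,B_3)$ in a graph, with width $W$ and no $\mathcal{B}$-transversal triangle, has a pure pair $X,Y$ with $|X|\ge\varepsilon W$ and $|Y|\ge\varepsilon W^c$?}\medskip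

An elementary degree argument comes close to a positive answer.

\begin{proposition}\label{prop:positive}
For every $\delta\in(0,\frac12]$, every blockade $(B_1,B_2,B_3)$ of width $W$ with no transversal triangle has a pure pair $X,Y$ with $|X|\ge\frac12W^{1-\delta}$ and $|Y|\ge\frac14W^{\delta}$.
\end{proposition}

Since every exponent $1-\delta<1$ is attainable for $|X|$, one might guess that exponent $1$ is attainable too. It is not. We write $\lg$ for $\log_2$.

\begin{theorem}\label{thm:main}
There is an absolute constant $n_0$ such that the following holds for all $n\ge n_0$ and all $\varepsilon,c\in(0,\frac12]$ with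
\begin{equation}\label{eq:star}
\varepsilon c\ \ge\ 2000\,\frac{\lg\lg\lg n}{\lg\lg n}.
\end{equation}
There are a graph $G$ and a blockade $\mathcal{B}=(B_1,B_2,B_3)$ in $G$ with $|B_1|=|B_2|=|B_3|=n$, with no transversal triangle, and with no pure pair $X,Y$ such that $|X|\ge\varepsilon n$ and $|Y|\ge n^c$.
\end{theorem}

Thus for fixed $c$ the linear bound fails even when $\varepsilon$ tends slowly to $0$.

\begin{corollary}\label{cor:no}
The answer to the Question is no.
\end{corollary}

\begin{proof}
Decreasing $c$ or $\varepsilon$ weakens the property in the Question, so we may assume $c,\varepsilon\le\frac12$. For all large $n$, condition \eqref{eq:star} holds for the pair $(\varepsilon,c/2)$, and $n^{c/2}\le\varepsilon n^c$. Theorem~\ref{thm:main} then gives a blockade of width $n$ with no transversal triangle and no pure pair of sizes at least $\varepsilon n$ and at least $\varepsilon n^c$.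
\end{proof}

The same example settles the question for all ordered graphs. Call an ordered graph $H$ with $k$ vertices \emph{good} if there are $c,\varepsilon>0$ such that every blockade $(B_1,\dots,B_k)$ of width $W$ in a graph has either an ordered transversal copy of $H$ or a pure pair $X,Y$ with $|X|\ge\varepsilon W$ and $|Y|\ge\varepsilon W^c$.

\begin{theorem}\label{thm:class}
An ordered graph with $k$ vertices is good if and only if $k\le 2$.
\end{theorem}

Section~\ref{sec:degree} proves Proposition~\ref{prop:positive} and reads off what a counterexample must look like. Section~\ref{sec:sampling} reduces Theorem~\ref{thm:main} to finding a triangle-free tripartite graph of unrestricted size with a domination property. The graph is built in Section~\ref{sec:construction}, the property is proved in Sections~\ref{sec:boxes} and~\ref{sec:domination}, and the inequalities between the parameters are checked in Section~\ref{sec:parameters}. Section~\ref{sec:class} proves Theorem~\ref{thm:class}.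

Throughout, $[q]=\{1,\dots,q\}$, and $\mu$ is the uniform probability measure on whichever finite set is under discussion; for a function $\varphi$ on that set, $\mu(\varphi)$ is its mean. We use Chernoff's bounds in the following form. If $Z$ is a sum of independent random variables with values in $[0,1]$ and $\mathbb{E}Z=\nu\le\nu_0$, then
\begin{equation}\label{eq:chernoff}
\Pr[Z\le\nu/2]\le e^{-\nu/8}\qquad\text{and}\qquad\Pr[Z\ge2\nu_0]\le e^{-\nu_0/3}.
\end{equation}

\section{The degree argument}\label{sec:degree}

\begin{proof}[Proof of Proposition~\ref{prop:positive}]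
Deleting vertices from the blocks creates no transversal triangle, so we may assume that all blocks have size $W$. Let $t=W^\delta$. If $t<4$, the pair of sizes at least $W/2$ and $1$ from the introduction suffices, since $W/2\ge\frac12W^{1-\delta}$ and $1>t/4$. So let $t\ge4$.

Suppose some $a\in B_1$ has at least $W/t$ neighbors in each of $B_2$ and $B_3$. An edge between these two neighborhoods would complete a transversal triangle, so they are anticomplete, and both have size at least $W^{1-\delta}\ge W^\delta$ because $\delta\le\frac12$.

Otherwise every vertex of $B_1$ has fewer than $W/t$ neighbors in $B_2$ or in $B_3$; exchanging these two blocks if necessary, at least $W/2$ vertices of $B_1$ have fewer than $W/t$ neighbors in $B_2$. Let $Y$ consist of $\lceil t/4\rceil$ of them, which is possible as $\lceil t/4\rceil\le t/2\le W/2$. Fewer than $\frac t2\cdot\frac Wt=\frac W2$ vertices of $B_2$ have a neighbor in $Y$. The remaining vertices of $B_2$ form a set $X$ anticomplete to $Y$ with $|X|\ge W/2$, and $|Y|\ge\frac14W^\delta$.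
\end{proof}

In the last case the set $X$ is linear, so a counterexample to the Question must avoid that case. Concretely, let the blocks have size $n$, let $\varepsilon\le\frac12$, let $y$ be a positive integer, and suppose there is no pure pair of sizes at least $\varepsilon n$ and at least $y$. Then fewer than $y$ vertices of $B_i$ have fewer than $n/(2y)$ neighbors in $B_j$, for $y$ such vertices would be anticomplete to at least half of $B_j$. With $y$ about $n^c$, almost every vertex therefore has at least about $n^{1-c}/2$ neighbors in each of the other two blocks, and these two neighborhoods are anticomplete. A counterexample is thus fairly dense and full of anticomplete pairs with both sides of size about $n^{1-c}$, yet it has none of sizes $\varepsilon n$ and $n^c$. Independent random edges cannot do this: at edge probability $n^{-c}$ with $c<\frac12$, two vertices in different blocks have $n^{1-2c}$ common neighbors in the third on average. We therefore exclude triangles by the structure of the graph and use randomness only to select vertices.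

\section{From a dominating model to a blockade}\label{sec:sampling}

A \emph{model} is a graph whose vertex set is the union of three disjoint nonempty finite sets $T_1,T_2,T_3$, its \emph{parts}, with no edges inside a part. We write $\sim$ for adjacency and $N(z)$ for the neighborhood of $z$. The parts may be far larger than $n$; each carries its uniform measure, and we shall sample $n$ points from each. A set of measure below $1/n$ receives very few samples, so only sets of measure at least $1/n$ matter.

\begin{definition}\label{def:dom}
Let $n\ge1$ and $\varepsilon,s\in(0,1]$. For distinct parts $P,R$ and $V\subseteq P$ let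
\[
E(V)=\{z\in R:\ \mu(N(z)\cap V)<s\,\mu(V)\},
\]
the measures being taken in $P$. We say that $P$ \emph{dominates} $R$ if $\mu(E(V))\le\varepsilon/4$ for every $V\subseteq P$ with $\mu(V)\ge1/n$. The model is \emph{$(n,\varepsilon,s)$-dominating} if this holds for all six ordered pairs $(P,R)$.
\end{definition}

Domination implies that a set of measure at least $1/n$ is anticomplete only to sets of measure at most $\varepsilon/4$, but it says more: most points of $R$ see a fraction $s$ of $V$. The stronger form is what survives sampling. The edges of the sample are far from independent, so we cannot bound the probability that a given pair $X,Y$ is anticomplete by a product over edges. Instead we use domination to pick greedily, inside any large $X$, about $s^{-1}\ln n$ vertices whose common non-neighborhood already has measure below $1/n$. A union bound over these short sequences is affordable.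

\begin{lemma}\label{lem:sampling}
Let $n\ge8$ be an integer, $\varepsilon\in(0,\frac12]$ and $s\in(0,1]$. Put
\[
\ell=\lfloor s^{-1}\ln n\rfloor+1,\qquad y=\lceil3\ell\lg n\rceil,
\]
and assume $y\le\varepsilon n/8$. If there is a triangle-free $(n,\varepsilon,s)$-dominating model, then there is a blockade $(B_1,B_2,B_3)$ in a graph, with blocks of size $n$, with no transversal triangle, and with no pure pair $X,Y$ such that $|X|\ge\varepsilon n$ and $|Y|\ge y$.
\end{lemma}

\begin{proof}
Let $B_1,B_2,B_3$ be disjoint sets of size $n$. Give each $v\in B_i$ a uniformly random \emph{type} $\tau(v)\in T_i$, independently for all $3n$ vertices, and join two vertices when their types are adjacent in the model. A transversal triangle would give a triangle of the model, so there is none.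

Fix an ordered pair $(P,R)$ of distinct parts, and let $B_P,B_R$ be the corresponding blocks. For a sequence $h=(v_1,\dots,v_i)$ of distinct vertices of $B_R$ let $V(h)=P\setminus\bigcup_{l\le i}N(\tau(v_l))$. We consider two bad events.

\emph{Event $F_1$: for some $h$ of length less than $\ell$ with $\mu(V(h))\ge1/n$, more than $\varepsilon n/2$ vertices of $B_R$ outside $h$ have type in $E(V(h))$.} Fix $h$ and condition on the types of its vertices; this determines $V(h)$. The other at most $n$ vertices of $B_R$ have independent types, each in $E(V(h))$ with probability at most $\varepsilon/4$. By \eqref{eq:chernoff} with $\nu_0=\varepsilon n/4$, and since there are at most $n^\ell$ sequences, $\Pr[F_1]\le n^\ell e^{-\varepsilon n/12}$. Now $n^\ell\le2^{y/3}\le e^{y/3}$ and $\varepsilon n/12\ge2y/3$, so $\Pr[F_1]\le e^{-y/3}\le e^{-\lg n}\le1/n$.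

\emph{Event $F_2$: for some $h$ of length at most $\ell$ with $\mu(V(h))<1/n$, at least $y$ vertices of $B_P$ have type in $V(h)$.} There are at most $2n^\ell$ sequences, and the types in $B_P$ are independent of $V(h)$. As $y\ge9$ we have $y!\ge2^y$, so
\[
\Pr[F_2]\le2n^\ell\binom ny n^{-y}\le\frac{2n^\ell}{y!}\le2n^\ell2^{-y}\le2n^{-2\ell}\le2n^{-2}.
\]
Over the six pairs $(P,R)$ the total probability is at most $6(1/n+2/n^2)<1$ for $n\ge8$. Fix an outcome in which no bad event occurs.

\emph{Anticomplete pairs.} Let $X\subseteq B_R$ and $Y\subseteq B_P$ be anticomplete with $|X|\ge\varepsilon n$. We build a sequence $v_1,v_2,\dots$ in $X$, writing $V_i=V(v_1,\dots,v_i)$ and $V_0=P$, and maintaining $\mu(V_i)\le(1-s)^i$. Suppose $v_1,\dots,v_i$ are chosen and $\mu(V_i)\ge1/n$. Then $1/n\le e^{-si}$, so $i\le s^{-1}\ln n$, that is, $i<\ell$. Since $F_1$ fails, at most $\varepsilon n/2$ unused vertices have type in $E(V_i)$, and $i<\ell\le y<\varepsilon n/2$ vertices are used. So some unused $v_{i+1}\in X$ has type outside $E(V_i)$, and then $\mu(V_{i+1})\le(1-s)\mu(V_i)$. The process therefore stops at some $i\le\ell$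 with $\mu(V_i)<1/n$. No vertex of $Y$ is adjacent to any of $v_1,\dots,v_i$, so all types of vertices of $Y$ lie in $V_i$, and $|Y|<y$ because $F_2$ fails.

\emph{Complete pairs.} These are excluded by triangle-freeness. Let $X\subseteq B_i$ and $Y\subseteq B_j$ be complete with $|X|\ge\varepsilon n\ge y$ and $|Y|\ge y$, and let $B_l$ be the third block. The vertices of $B_l$ with no neighbor in $X$ form a set anticomplete to $X$, so by the previous paragraph there are fewer than $\varepsilon n\le n/2$ of them; the same bound holds for $Y$. Hence some vertex of $B_l$ has a neighbor in $X$ and a neighbor in $Y$, and these two are adjacent. This is a transversal triangle, a contradiction.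
\end{proof}

Since $y$ is $s^{-1}$ times a polylogarithmic factor, the task is now to find a triangle-free dominating model with $s$ somewhat larger than $n^{-c}$.

\section{The construction}\label{sec:construction}

We call the parts $\mathsf{A},\mathsf{B},\mathsf{C}$. The smallest version of the model already shows the mechanism, and its two failures dictate the general definition.

\begin{example}\label{ex:small}
Let $\mathsf{A}$ and $\mathsf{B}$ be copies of $[q]$ and let $\mathsf{C}$ be the set of all subsets of $[q]$. Put $a\sim x$ if $a\in x$, put $b\sim x$ if $b\notin x$, and put $a\sim b$ if $a=b$. There is no triangle, since $a=b$ cannot lie both inside and outside $x$. Let $q$ be about $\varepsilon^{-1}\lg n$, and let us look for anticomplete pairs.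
\begin{itemize}
\item[(a)] Let $V\subseteq\mathsf{C}$ have measure at least $1/n$ and be anticomplete to $X\subseteq\mathsf{A}$. Every $x\in V$ is disjoint from $X$, so $1/n\le\mu(V)\le2^{-|X|}$ and $\mu(X)\le(\lg n)/q$. This is at most $\varepsilon/4$ once $q\ge4\varepsilon^{-1}\lg n$. The asymmetry that we want is visible here: the measure of $V$ is exponentially small in the measure of $X$.
\item[(b)] The set $\{1\}\subseteq\mathsf{A}$ has measure $1/q$, far above $1/n$, and is anticomplete to half of $\mathsf{C}$. So $\mathsf{A}$ does not dominate $\mathsf{C}$.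
\item[(c)] The same set is anticomplete to all of $\mathsf{B}$ except one point. So $\mathsf{A}$ does not dominate $\mathsf{B}$.
\end{itemize}
\end{example}

\emph{Repairing (b).} Fixing the value of $a$ costs only a factor $q$ in measure. So take $m$ independent copies: $a=(a_1,\dots,a_m)$, and a point of $\mathsf{C}$ is a pair $(j,x)$ that tests only $a_j$. A set of measure $1/n$ can fix at most $\lg n/\lg q$ of the $a_j$, a fraction below $\varepsilon/8$ when $m$ is a suitable multiple of $\lg n/(\varepsilon\lg q)$. But to stay triangle-free, $a\sim b$ must now force $a_j=b_j$ for every $j$, and the density $q^{-m}$ between $\mathsf{A}$ and $\mathsf{B}$ is below $1/n$.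

\emph{Repairing (c).} Replace each $a_j$ by a vector in $[q]^r$, and equality by agreement in at least one of the $r$ coordinates. A test $x$ becomes a sequence of $r$ subsets that must contain all coordinates of $a_j$ and no coordinate of $b_j$. The chance of agreement rises from $1/q$ to about $r/q$, at the price that a test is passed with probability $2^{-r}$ instead of $\frac12$.

Here is the definition. Let $\Omega$ be the set of sequences $x=(x_1,\dots,x_r)$ with $x_i\subseteq[q]$; let $\operatorname{box}(x)=x_1\times\dots\times x_r\subseteq[q]^r$ and $\bar x=([q]\setminus x_1,\dots,[q]\setminus x_r)$. For $p,p'\in[q]^r$ let $g(p,p')=|\{i:p_i=p'_i\}|$ be the number of agreements. Let $\mathsf{A}$ and $\mathsf{B}$ be disjoint copies of $([q]^r)^m$, with elements $a=(a_1,\dots,a_m)$ and $b=(b_1,\dots,b_m)$, where $a_j,b_j\in[q]^r$, and let $\mathsf{C}=[m]\times\Omega$. Put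
\begin{align*}
a\sim(j,x)&\iff a_j\in\operatorname{box}(x),\\
b\sim(j,x)&\iff b_j\in\operatorname{box}(\bar x),\\
a\sim b&\iff g(a_j,b_j)\ge1\ \text{ for every } j\in[m].
\end{align*}
Example~\ref{ex:small} is the case $r=m=1$, and Figure~\ref{fig:box} shows $r=2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!40] (0,0) rectangle (4,3);
\fill[gray!15] (4,3) rectangle (7,7);
\draw (0,0) rectangle (7,7);
\draw[very thick] (1.5,0)--(1.5,7) (0,1.5)--(7,1.5);
\fill (1.5,1.5) circle (0.15) node[above right]{$p$};
\node at (2.75,0.7) {$\operatorname{box}(x)$};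
\node at (5.5,5) {$\operatorname{box}(\bar x)$};
\draw[<->] (0,-0.4)--(4,-0.4) node[midway,below]{$x_1$};
\draw[<->] (-0.4,0)--(-0.4,3) node[midway,left]{$x_2$};
\end{tikzpicture}
\caption{The grid $[q]^2$, with $x_1,x_2\subseteq[q]$ drawn as initial intervals, the box $\operatorname{box}(x)=x_1\times x_2$, and the box $\operatorname{box}(\bar x)$ formed by the complements of $x_1$ and $x_2$. The points that agree with $p\in\operatorname{box}(x)$ in some coordinate form the cross through $p$, which misses $\operatorname{box}(\bar x)$.}\label{fig:box}
\end{figure}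

\begin{lemma}\label{lem:trianglefree}
The model is triangle-free, and it has an automorphism that exchanges $\mathsf{A}$ and $\mathsf{B}$ and maps $\mathsf{C}$ to itself.
\end{lemma}

\begin{proof}
If $a\sim(j,x)$ and $b\sim(j,x)$, then for every $i$ the $i$th coordinate of $a_j$ is in $x_i$ and that of $b_j$ is not. So $g(a_j,b_j)=0$ and $a\not\sim b$. The automorphism exchanges the two copies of each point of $([q]^r)^m$ and sends $(j,x)$ to $(j,\bar x)$.
\end{proof}

\subsection*{The balance of parameters}
Taking $V$ to be a whole part in Definition~\ref{def:dom} shows that $s$ cannot exceed the densities of the model. Each $a$ is adjacent to a fraction $2^{-r}$ of $\mathsf{C}$, and each $b$ to a fraction at most $(r/q)^m$ of $\mathsf{A}$. Both must be above $n^{-c}$. The first condition allows $r$ of order $c\lg n$. With $q$ of order $\varepsilon^{-1}\lg n$, the ratio $r/q$ is of order $\varepsilon c$, while $m$ is of order $\lg n/(\varepsilon\lg\lg n)$. The second condition, $m\lg(q/r)\le c\lg n$, then asks that $\varepsilon c$ be at least of order $\lg(1/(\varepsilon c))/\lg\lg n$. This is the origin of \eqref{eq:star}.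 The construction works because fixing a vector $a_j$ costs a set in $\mathsf{A}$ at least $\lg q\approx\lg\lg n$ bits, whereas requiring an agreement costs the density only about $\lg(q/r)$ bits.

From now on fix $n,\varepsilon,c$ as in Theorem~\ref{thm:main}, and put
\begin{gather*}
K=\Big\lceil\frac4c\Big\rceil,\quad r=\Big\lfloor\frac{\lg n}K\Big\rfloor,\quad q=\Big\lceil\frac{64\lg n}\varepsilon\Big\rceil,\quad m=\Big\lceil\frac{32\lg n}{\varepsilon\lg q}\Big\rceil,\quad\kappa=\frac rq,\\
g_0=1+\Big\lceil\lg\frac{384m}\varepsilon\Big\rceil,\qquad\rho=\frac\kappa{16g_0},\qquad\sigma=2^{-2r-3},\qquad s=\frac\sigma m .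
\end{gather*}
Here $\sigma$ and $\rho$ are the fractions that we can guarantee in place of the average densities $2^{-r}$ and roughly $\kappa$, and $g_0$ is a truncation level for the number of agreements.

\begin{lemma}\label{lem:param}
There is an absolute constant $n_0\ge 8$ such that for $n\ge n_0$ and $\varepsilon,c\in(0,\frac12]$ satisfying \eqref{eq:star}, and with $y$ as in Lemma~\ref{lem:sampling}:
\begin{itemize}
\item[(P1)] $r\ge1$, $\ \lg n\le2Kr$, $\ q\ge36$, $\ q\ge4r$, and $q\ge32\varepsilon^{-1}\lg(2n)$;
\item[(P2)] $q>\big(32\lg(16/\varepsilon)\big)^2$ and $m\ge2$;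
\item[(P3)] $\rho^m\ge2^{-r}$;
\item[(P4)] $\exp\big(-r/2^{8K+11}\big)\le\varepsilon/(8m)$;
\item[(P5)] $y\le n^c$ and $y\le\varepsilon n/8$.
\end{itemize}
\end{lemma}

The proof is in Section~\ref{sec:parameters}. The heart of the paper is the following statement, proved in Section~\ref{sec:domination}.

\begin{proposition}\label{prop:dom}
If (P1)--(P4) hold, the model is $(n,\varepsilon,s)$-dominating.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:trianglefree} and~\ref{lem:param} and Proposition~\ref{prop:dom}, the model is triangle-free and $(n,\varepsilon,s)$-dominating. By (P5), Lemma~\ref{lem:sampling} applies, and a pure pair with $|X|\ge\varepsilon n$ and $|Y|\ge n^c\ge y$ does not exist in the blockade that it gives.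
\end{proof}

\section{A random box meets every set}\label{sec:boxes}

Part (a) of Example~\ref{ex:small} rested on the fact that a random subset of $[q]$ misses $X$ with probability $2^{-q\mu(X)}$. We need the same for random boxes, in a robust form. In this section $q,r$ are any positive integers with $q\ge36$ and $q\ge4r$.

\begin{lemma}\label{lem:box}
Let $X\subseteq[q]^r$ and let $x\in\Omega$ be uniformly random. Then
\[
\Pr\big[\mu(X\cap\operatorname{box}(x))<4^{-r-1}\mu(X)\big]\le2^{-q\mu(X)/8}.
\]
\end{lemma}

The expected value of $\mu(X\cap\operatorname{box}(x))$ is $2^{-r}\mu(X)$, so we give up a further factor of about $2^{-r}$ in the threshold. In return the exponent does not deteriorate with $r$, and it is best possible up to the constant $8$: a set $X=T\times[q]^{r-1}$ is missed whenever $x_1\cap T=\emptyset$, which has probability $2^{-q\mu(X)}$.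

We expose $x_1,\dots,x_r$ one at a time. After $x_1$ is chosen, what matters of $X$ is, for each $p'\in[q]^{r-1}$, the proportion of $t\in[q]$ with $t\in x_1$ and $(t,p')\in X$. This is a function with values in $[0,1]$ rather than a set, and its mean has roughly halved. To iterate without loss we multiply it by $4$, which more than restores the mean, and truncate at $1$, which keeps it bounded. A sparse fiber is missed by $x_1$ with substantial probability, so a union bound over fibers is useless; we track an exponential moment instead. The next lemma is the single step: it loses an additive $1$ in the exponent $\gamma$, so $r$ steps lose only $r\le q/4$ out of $q/2$.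

\begin{lemma}\label{lem:step}
Let $\psi:[q]\to[0,1]$ have mean $f$, let $x$ be a uniformly random subset of $[q]$, and let $S=\sum_{t\in x}\psi(t)$. If $9\le\gamma\le q/2$, then
\[
\mathbb{E}\,2^{-\gamma\min(1,\,4S/q)}\le2^{-(\gamma-1)f}.
\]
\end{lemma}

\begin{proof}
Let $u(z)=\lg\frac{1+2^{-z}}2$. Its derivative $-1/(1+2^z)$ is increasing, so $u$ is convex. Also $u(0)=0$, and $u(2)=\lg\frac58\le-\frac23$ because $(5/8)^3=125/512<1/4$. Hence $u(z)\le-z/3$ on $[0,2]$. Put $\lambda=4\gamma/q$; the hypothesis $\gamma\le q/2$ gives $\lambda\psi(t)\in[0,2]$. The events $t\in x$ are independent with probability $\frac12$, so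
\begin{equation}\label{eq:mgf}
\mathbb{E}\,2^{-\lambda S}=\prod_{t\in[q]}\frac{1+2^{-\lambda\psi(t)}}2\le2^{-\lambda qf/3}=2^{-4\gamma f/3}.
\end{equation}
If $f\le\frac14$, then $4S/q\le4f\le1$, the truncation never acts, and \eqref{eq:mgf} gives the bound $2^{-4\gamma f/3}\le2^{-(\gamma-1)f}$. If $f>\frac14$, then $2^{-\gamma\min(1,4S/q)}\le2^{-\gamma}+2^{-\lambda S}$, so the expectation divided by $2^{-(\gamma-1)f}$ is at most
\[
2^{-\gamma(1-f)-f}+2^{-(\gamma/3+1)f}.
\]
Each term is at most $\frac12$: we have $\gamma(1-f)+f\ge1$ since $\gamma\ge1$ and $f\le1$, and $(\gamma/3+1)f>(\gamma/3+1)/4\ge1$ since $\gamma\ge9$.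
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:box}]
For $d\ge1$, a function $\varphi:[q]^d\to[0,1]$ and a set $x_1\subseteq[q]$, define $\varphi^{x_1}:[q]^{d-1}\to[0,1]$ by
\[
\varphi^{x_1}(p')=\min\Big(1,\ \frac4q\sum_{t\in x_1}\varphi(t,p')\Big).
\]
Define a number $\Phi_\varphi(x_1,\dots,x_d)$ recursively: for $d=0$ the function $\varphi$ is a constant and $\Phi_\varphi=\varphi$, and for $d\ge1$ we set $\Phi_\varphi(x_1,\dots,x_d)=\Phi_{\varphi^{x_1}}(x_2,\dots,x_d)$. Dropping the truncation at each step gives, by induction on $d$,
\begin{equation}\label{eq:phiupper}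
\Phi_\varphi(x_1,\dots,x_d)\le(4/q)^d\sum_{p\in x_1\times\dots\times x_d}\varphi(p).
\end{equation}
Let $\gamma=q/2$. We claim that for $0\le d\le r$, every $\varphi:[q]^d\to[0,1]$, and independent uniform $x_1,\dots,x_d$,
\begin{equation}\label{eq:claim}
\mathbb{E}\,2^{-\gamma\Phi_\varphi}\le2^{-(\gamma-d)\mu(\varphi)}.
\end{equation}
For $d=0$ this is an equality. Let $d\ge1$, put $\gamma'=\gamma-d+1$ and $M=q^{d-1}$. Then $9\le q/4\le\gamma'\le q/2$; this is where $q\ge36$ and $q\ge4r$ are used. Conditioning on $x_1$ and applying the inductive hypothesis to $\varphi^{x_1}$ gives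
\[
\mathbb{E}\,2^{-\gamma\Phi_\varphi}\le\mathbb{E}\,2^{-\gamma'\mu(\varphi^{x_1})}=\mathbb{E}\prod_{p'\in[q]^{d-1}}Z_{p'}^{1/M},\qquad Z_{p'}=2^{-\gamma'\varphi^{x_1}(p')}.
\]
The $M$ variables $Z_{p'}$ all depend on the same set $x_1$ and are not independent. H\"older's inequality needs no independence: $\mathbb{E}\prod Z_{p'}^{1/M}\le\prod(\mathbb{E}Z_{p'})^{1/M}$. Lemma~\ref{lem:step} with $\psi=\varphi(\cdot,p')$ gives $\mathbb{E}Z_{p'}\le2^{-(\gamma'-1)f_{p'}}$, where $f_{p'}$ is the mean of $\varphi(\cdot,p')$. The average of the $f_{p'}$ is $\mu(\varphi)$ and $\gamma'-1=\gamma-d$, which proves \eqref{eq:claim}.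

Take $d=r$, let $\varphi$ be the indicator function of $X$, and write $\Phi=\Phi_\varphi(x)$. By \eqref{eq:phiupper}, $\Phi\le4^r\mu(X\cap\operatorname{box}(x))$, so the event in the lemma implies $\Phi\le\mu(X)/4$, that is, $2^{-q\Phi/2}\ge2^{-q\mu(X)/8}$. By \eqref{eq:claim}, $\mathbb{E}\,2^{-q\Phi/2}\le2^{-(q/2-r)\mu(X)}\le2^{-q\mu(X)/4}$. Markov's inequality bounds the probability by $2^{-q\mu(X)/4+q\mu(X)/8}$.
\end{proof}

We use the lemma in dual form: a family of boxes that is not too small covers almost every point with frequency at least $\sigma=2^{-2r-3}=\frac12 4^{-r-1}$.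

\begin{corollary}\label{cor:cover}
Let $\mathcal{W}\subseteq\Omega$ have measure $\omega>0$. For $p\in[q]^r$ let $w(p)$ be the fraction of $x\in\mathcal{W}$ with $p\in\operatorname{box}(x)$, and let $X=\{p\in[q]^r:w(p)<\sigma\}$. Then $\mu(X)<\frac8q\lg\frac2\omega$.
\end{corollary}

\begin{proof}
We may assume $X\ne\emptyset$. For $x$ uniform in $\mathcal{W}$, the expectation of $\mu(X\cap\operatorname{box}(x))$ is $q^{-r}\sum_{p\in X}w(p)<\sigma\mu(X)$. If $2^{-q\mu(X)/8}\le\omega/2$, then by Lemma~\ref{lem:box} at least half of the $x\in\mathcal{W}$ satisfy $\mu(X\cap\operatorname{box}(x))\ge4^{-r-1}\mu(X)$, and the expectation is at least $\sigma\mu(X)$, a contradiction. So $2^{-q\mu(X)/8}>\omega/2$, which is the claim.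
\end{proof}

\section{Domination}\label{sec:domination}

By the automorphism of Lemma~\ref{lem:trianglefree}, it suffices to show that $\mathsf{C}$ dominates $\mathsf{A}$, that $\mathsf{A}$ dominates $\mathsf{C}$, and that $\mathsf{A}$ dominates $\mathsf{B}$. In each case $V$ is a subset of the first part with $\mu(V)\ge1/n$, and we show $\mu(E(V))\le\varepsilon/4$.

\subsection{$\mathsf{C}$ dominates $\mathsf{A}$}
Write $V=\bigcup_j\{j\}\times V_j$ with $V_j\subseteq\Omega$. Since $\mu(V)$ is the average of the $\mu(V_j)$, there is $j$ with $\omega=\mu(V_j)\ge\mu(V)\ge1/n$. Apply Corollary~\ref{cor:cover} with $\mathcal{W}=V_j$, and let $w,X$ be as there. If $a_j\notin X$, then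
\[
\mu(N(a)\cap V)\ge\frac1m\,\omega\,w(a_j)\ge\frac\sigma m\,\omega\ge s\,\mu(V).
\]
So $a\in E(V)$ implies $a_j\in X$. For uniform $a$ the vector $a_j$ is uniform, and hence $\mu(E(V))\le\mu(X)<\frac8q\lg(2n)\le\varepsilon/4$ by (P1).

\subsection{Relative entropy}
In the other two cases $V$ lies in the product space $\mathsf{A}$, and we must express that a set of measure $1/n$ cannot be concentrated in many coordinates at once. Entropy does this. For a probability distribution $\alpha$ on a finite set $S$, let $H(\alpha)=-\sum_t\alpha(t)\lg\alpha(t)$ be its entropy and let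
\[
D(\alpha)=\sum_{t\in S}\alpha(t)\lg\big(|S|\alpha(t)\big)=\lg|S|-H(\alpha)\ge0
\]
be its relative entropy with respect to the uniform distribution, in bits. We use three facts.
\begin{itemize}
\item[(E1)] If $S$ is a product and $\alpha$ has marginals $\alpha_1,\dots,\alpha_d$, then $\sum_jD(\alpha_j)\le D(\alpha)$; in particular $D(\alpha_j)\le D(\alpha)$. This is subadditivity, $H(\alpha)\le\sum_jH(\alpha_j)$.
\item[(E2)] If $\alpha$ is uniform on $V\subseteq S$, then $D(\alpha)=\lg(1/\mu(V))$.
\item[(E3)] If $\emptyset\ne X\subseteq S$, then $D(\alpha)\ge\alpha(X)\lg(1/\mu(X))-1$. Indeed, revealing first whether the point lies in $X$ gives $H(\alpha)\le1+\alpha(X)\lg|X|+(1-\alpha(X))\lg|S|$.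
\end{itemize}

\subsection{$\mathsf{A}$ dominates $\mathsf{C}$}
Let $a$ be uniform in $V$ and let $\alpha_j$ be the distribution of $a_j$ on $[q]^r$. Then $\mu(N((j,x))\cap V)=\alpha_j(\operatorname{box}(x))\,\mu(V)$. We show that most $\alpha_j$ have small relative entropy, and that such a distribution is met by most boxes, because otherwise it would live on the few points that those boxes rarely cover.

By (E1) and (E2), $\sum_jD(\alpha_j)\le\lg n$. So $J=\{j:D(\alpha_j)>8\lg n/(\varepsilon m)\}$ has $|J|<\varepsilon m/8$, and for $j\notin J$ the choice of $m$ gives $D(\alpha_j)\le\frac14\lg q$. Fix $j\notin J$ and let $\mathcal{W}=\{x\in\Omega:\alpha_j(\operatorname{box}(x))<\sigma/2\}$. We claim $\mu(\mathcal{W})<\varepsilon/8$.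

Suppose not, and let $w,X$ be as in Corollary~\ref{cor:cover}, so that $\mu(X)<\frac8q\lg\frac{16}\varepsilon$. Averaging $\alpha_j(\operatorname{box}(x))$ over $x\in\mathcal{W}$,
\[
\frac\sigma2>\sum_p\alpha_j(p)\,w(p)\ge\sigma\,\alpha_j([q]^r\setminus X),
\]
so $\alpha_j(X)>\frac12$. By (E3) and then (P2),
\[
D(\alpha_j)>\frac12\lg\frac q{8\lg(16/\varepsilon)}-1=\frac12\lg q-\frac12\lg\Big(32\lg\frac{16}\varepsilon\Big)>\frac14\lg q,
\]
a contradiction. This proves the claim.

If $j\notin J$ and $\alpha_j(\operatorname{box}(x))\ge\sigma/2$, then $(j,x)\notin E(V)$, because $\sigma/2\ge\sigma/m=s$ by (P2). Therefore $\mu(E(V))\le|J|/m+\varepsilon/8\le\varepsilon/4$.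

\begin{remark}
The size of $m$ is forced. For $J\subseteq[m]$, the set of $a$ such that $a_j$ has first coordinate $1$ for all $j\in J$ has measure $q^{-|J|}$, and it is anticomplete to $\{(j,x):j\in J,\ 1\notin x_1\}$, of measure $|J|/(2m)$. Taking $|J|=\lfloor\lg n/\lg q\rfloor$ shows that domination requires $m\ge2\varepsilon^{-1}\lfloor\lg n/\lg q\rfloor$.
\end{remark}

\subsection{Agreements in one vector}
For $\mathsf{A}$ and $\mathsf{B}$ we first treat one index $j$. The total relative entropy, about $\lg n$, is now spread over $r$ coordinates, a constant number of bits for each. The model case is the uniform distribution on $T^r$ with $|T|=2^{-K}q$, a set of measure $2^{-Kr}\ge1/n$. A point $p'$ has no agreement with any point of $T^r$ exactly when all its coordinates avoid $T$, which has probability $(1-2^{-K})^r$. So $r$ must be large compared with $2^K$; condition (P4) is the form in which we need this. Put $\Delta=2K+1$.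

\begin{lemma}\label{lem:agree}
Let $\alpha$ be a distribution on $[q]^r$ with $D(\alpha)\le\Delta r$, and let $p$ have distribution $\alpha$. Then $\Pr[g(p,p')\ge1]\ge\rho$ for all $p'\in[q]^r$ outside a set of measure at most $\varepsilon/(4m)$.
\end{lemma}

\begin{proof}
We bound the expected number of agreements from below for most $p'$. That alone does not bound the probability of an agreement, since the expectation could come from rare points $p$ with many agreements; the second step rules this out.

\emph{First moment.} Let $\alpha_1,\dots,\alpha_r$ be the marginals of $\alpha$ on $[q]$. For fixed $p'$ we have $\mathbb{E}_p\,g(p,p')=\sum_i\alpha_i(p'_i)$, which for uniform $p'$ is a sum of independent variables. To apply \eqref{eq:chernoff} we discard the heavy atoms. By (E1), $\sum_iD(\alpha_i)\le\Delta r$, so $I=\{i:D(\alpha_i)\le2\Delta\}$ has $|I|\ge r/2$. Let $i\in I$ and $f_i(t)=q\alpha_i(t)$, so that $D(\alpha_i)=\sum_t\alpha_i(t)\lg f_i(t)$. The negative terms have total absolute value $\frac1q\sum_{0<f_i(t)<1}f_i(t)\lg(1/f_i(t))\le1$, as $z\lg(1/z)\le1$ on $(0,1]$. So the positive terms sum to at most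 $2\Delta+1$. With $\Lambda=2^{4\Delta+2}=2^{8K+6}$, the set of $t$ with $f_i(t)>\Lambda$ therefore has $\alpha_i$-mass at most $(2\Delta+1)/(4\Delta+2)=\frac12$.

Let $\beta_i(t)=\alpha_i(t)$ if $f_i(t)\le\Lambda$, and $\beta_i(t)=0$ otherwise. For uniform $p'$ the variables $\beta_i(p'_i)$, $i\in I$, are independent, lie in $[0,\Lambda/q]$, and have mean at least $1/(2q)$. Their sum has mean $\nu\ge r/(4q)=\kappa/4$. Rescaling by $q/\Lambda$ and using \eqref{eq:chernoff} and (P4),
\[
\Pr\Big[\sum_{i\in I}\beta_i(p'_i)\le\frac\nu2\Big]\le e^{-\nu q/(8\Lambda)}\le e^{-r/(32\Lambda)}\le\frac\varepsilon{8m}.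
\]
So $\mathbb{E}_p\,g(p,p')\ge\kappa/8$ for all $p'$ outside a set of measure at most $\varepsilon/(8m)$.

\emph{Many agreements are rare.} Let $g^+=g$ if $g\ge g_0$ and $g^+=0$ otherwise. For fixed $p$ and uniform $p'$, the probability of exactly $k$ agreements is at most $\binom rkq^{-k}\le\kappa^k/k!$, so, as $\kappa\le1$,
\[
\mathbb{E}_{p'}\,g^+(p,p')\le\sum_{k\ge g_0}\frac{\kappa^k}{(k-1)!}\le e\,\kappa^{g_0}\le3\kappa^{g_0}.
\]
Hence the function $p'\mapsto\mathbb{E}_p\,g^+(p,p')$ has mean at most $3\kappa^{g_0}$, and by Markov's inequality it is at most $24m\varepsilon^{-1}\kappa^{g_0}$ outside a set of measure at most $\varepsilon/(8m)$. Since $\kappa\le\frac12$ by (P1), the definition of $g_0$ gives $\kappa^{g_0-1}\le2^{-(g_0-1)}\le\varepsilon/(384m)$, so this bound is at most $\kappa/16$.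

\emph{Conclusion.} The variable $g-g^+$ is less than $g_0$ and vanishes when $g=0$. For $p'$ in neither exceptional set,
\[
\Pr[g(p,p')\ge1]\ge\frac{\mathbb{E}_p[g-g^+]}{g_0}\ge\frac1{g_0}\Big(\frac\kappa8-\frac\kappa{16}\Big)=\rho.\qedhere
\]
\end{proof}

\subsection{$\mathsf{A}$ dominates $\mathsf{B}$}
Adjacency to $b$ is the conjunction of $m$ conditions, which we impose one at a time. Each condition shrinks $V$ and so raises the relative entropy seen by the next one; (P3) says that the total increase is at most $r$, which is why Lemma~\ref{lem:agree} was stated with $\Delta=2K+1$ rather than $2K$.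

Let $b\in\mathsf{B}$ be uniform, let $V_0=V$, and let $V_j=\{a\in V_{j-1}:g(a_j,b_j)\ge1\}$, so that $V_m=N(b)\cap V$. Say that step $j$ \emph{succeeds} if $|V_j|\ge\rho|V_{j-1}|$. Condition on $b_1,\dots,b_{j-1}$, which determine $V_{j-1}$, and suppose that steps $1,\dots,j-1$ succeed. Then $\mu(V_{j-1})\ge\rho^m/n\ge2^{-r}/n$ by (P3). Let $\alpha$ be the distribution of $a_j$ for $a$ uniform in $V_{j-1}$. By (E1), (E2) and (P1), $D(\alpha)\le\lg n+r\le\Delta r$. Now $|V_j|/|V_{j-1}|$ is the probability that a point with distribution $\alpha$ has an agreement with $b_j$, and $b_j$ is uniform and independent of $b_1,\dots,b_{j-1}$. By Lemma~\ref{lem:agree}, step $j$ fails with conditional probability at most $\varepsilon/(4m)$. Summing over the first failing step, all steps succeed with probability at least $1-\varepsilon/4$, and then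
\[
\mu(N(b)\cap V)\ge\rho^m\mu(V)\ge2^{-r}\mu(V)\ge s\,\mu(V).
\]
So $\mu(E(V))\le\varepsilon/4$. This completes the proof of Proposition~\ref{prop:dom}.

\section{The inequalities between the parameters}\label{sec:parameters}

\begin{proof}[Proof of Lemma~\ref{lem:param}]
Write $L_2=\lg\lg n$ and $L_3=\lg\lg\lg n$. ``For large $n$'' will always refer to an inequality involving $n$ alone, so that $n_0$ is absolute; in particular we assume $L_3\ge13$. From \eqref{eq:star} and $\varepsilon,c\le\frac12$ we get $\varepsilon,c\ge4000L_3/L_2\ge1/L_2$. Since $K\le4/c+1\le5/c$,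
\begin{equation}\label{eq:Keps}
\frac K\varepsilon\le\frac5{\varepsilon c}\le\frac{L_2}{400L_3}\le L_2,\qquad\text{and so}\qquad K\le L_2 .
\end{equation}

(P1) As $\lg n/K\ge\lg n/L_2\ge1$, we have $r\ge1$ and $r\ge\lg n/(2K)$. Next $q\ge128\lg n\ge\max(36,4r)$ since $r\le\lg n$, and $64\lg n\ge32\lg(2n)$. For later use, $q\le65\varepsilon^{-1}\lg n$, and so $1/\kappa=q/r\le130K/\varepsilon\le130L_2$.

(P2) We have $\lg(16/\varepsilon)\le4+L_3$, and $(32(4+L_3))^2<128\lg n\le q$ for large $n$. Also $L_2\le\lg q\le7+L_2+L_3<\lg n$ for large $n$. So $32\lg n/(\varepsilon\lg q)>1$, which gives $m\ge2$ and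
\begin{equation}\label{eq:m}
m\le\frac{64\lg n}{\varepsilon\lg q}\le\frac{64\lg n}{\varepsilon L_2}\le\frac{128Kr}{\varepsilon L_2}.
\end{equation}

(P3) We must show $m\lg(1/\rho)\le r$. By \eqref{eq:m}, $m\le64\varepsilon^{-1}\lg n$, and $384\cdot64<2^{15}$, so $g_0\le2+\lg(384m/\varepsilon)\le17+L_2+2L_3\le2L_2$ for large $n$. Then $1/\rho=16g_0/\kappa\le16\cdot2L_2\cdot130L_2\le2^{13}L_2^2$, and $\lg(1/\rho)\le13+2L_3\le3L_3$. By \eqref{eq:m} and \eqref{eq:Keps},
\[
m\lg\frac1\rho\le384\,r\cdot\frac K\varepsilon\cdot\frac{L_3}{L_2}\le\frac{384}{400}\,r\le r.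
\]
This is the step that uses the full strength of \eqref{eq:star}. Since $\rho\le\frac12$, it also gives $m\le r\le\lg n$.

(P4) We have $8K\le40/c\le L_2/4$, so $2^{8K}\le(\lg n)^{1/4}$; and $r\ge\lg n/(2L_2)$. Hence $r/2^{8K+11}\ge(\lg n)^{3/4}/(2^{12}L_2)\ge3L_2$ for large $n$. On the other side, $\varepsilon/(8m)\ge1/(8L_2\lg n)\ge(\lg n)^{-3}\ge e^{-3L_2}$ for large $n$.

(P5) Since $s^{-1}=2^{2r+3}m$ and $m\le\lg n$, we have $\ell\le2s^{-1}\ln n\le2^{2r+4}(\lg n)^2$ and $y\le4\ell\lg n\le64\cdot2^{2r}(\lg n)^3$. Now $2^{2r}\le n^{2/K}\le n^{c/2}$ because $K\ge4/c$, and $64(\lg n)^3\le n^{1/(2L_2)}\le n^{c/2}$ for large $n$. So $y\le n^c$. Finally $n^c\le n^{1/2}\le n/(8L_2)\le\varepsilon n/8$ for large $n$.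
\end{proof}

\section{Ordered graphs on three or more vertices}\label{sec:class}

Complementing the bipartite graph between two blocks exchanges complete and anticomplete pairs between them, so it preserves pure pairs. For ordered copies this makes all three-vertex graphs equivalent to the triangle; further vertices are handled by adding random blocks.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
For $k\le1$ an ordered transversal copy always exists. For $k=2$, if there is no such copy then $B_1,B_2$ is anticomplete (when $H$ is an edge) or complete (when it is not), so $H$ is good with $c=\varepsilon=1$.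

Let $k\ge3$, let $v_1,\dots,v_k$ be the ordering of $H$, and suppose $H$ is good with constants $c,\varepsilon$, which we may decrease so that $c,\varepsilon\le\frac12$. By the proof of Corollary~\ref{cor:no}, for all large $n$ there is a blockade $(B_1,B_2,B_3)$ with blocks of size $n$, no transversal triangle, and no pure pair of sizes at least $\varepsilon n$ and at least $\varepsilon n^c$. For each $1\le i<j\le3$ with $v_iv_j\notin E(H)$, complement the bipartite graph between $B_i$ and $B_j$. There is still no such pure pair. Vertices $u_1\in B_1$, $u_2\in B_2$, $u_3\in B_3$ form an ordered copy of $H[\{v_1,v_2,v_3\}]$ in the new graph exactly when they formed a triangle in the old one, so there is no such copy.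

Add new blocks $B_4,\dots,B_k$ of size $n$, and join each pair of vertices in different blocks, at least one of them in a new block, independently with probability $\frac12$. Let $t=\lceil3\lg n\rceil$. Two given $t$-sets in different blocks, at least one of which is new, form a pure pair with probability $2\cdot2^{-t^2}$. The expected number of such pure pairs is at most $2k^2n^{2t}2^{-t^2}=2k^22^{t(2\lg n-t)}\le2k^22^{-t\lg n}$, which is less than $1$ for large $n$. Fix an outcome with none. For large $n$ we have $\varepsilon n\ge\varepsilon n^c\ge t$, and subsets of a pure pair form a pure pair, so no pure pair of sizes at least $\varepsilon n$ and at least $\varepsilon n^c$ involves a new block. Thus $(B_1,\dots,B_k)$ has width $n$ and no such pure pair. It has no ordered transversal copy of $H$ either, since one would contain an ordered copy of $H[\{v_1,v_2,v_3\}]$ in $(B_1,B_2,B_3)$. This contradicts the assumption that $H$ is good.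
\end{proof}

\begin{thebibliography}{1}
\bibitem{SSS} Alex Scott, Paul Seymour, Sophie Spirkl, \emph{Pure pairs. IX. Transversal trees}, arXiv:2111.00532 (2021).
\end{thebibliography}
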